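# Irrational pseudo-rotations of the disk have zero Calabi invariant

## 1. Rotations, twist maps and the guess $\mathrm{Cal}_1=0$

Take an area-preserving map of the closed disk that fixes the center and has no other periodic point. An irrational rotation is the obvious example. One expects every such map to behave, on average, like the rotation with the same rotation number on the boundary. The invariant of this lecture is an average of exactly this kind: it measures how much the segment joining two points turns, averaged over all pairs of points, minus what a rigid rotation with the same boundary rotation number would give. So the first guess is that it vanishes. The question is taken from Benoît Joly, "The Calabi invariant for Hamiltonian diffeomorphisms of the unit disk", arXiv:2102.09352 (2021). The guess turns out to be right. First we make it precise and test it.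

Let $\mathbb D\subset\mathbb R^2=\mathbb C$ be the closed unit disk, $\omega=dx\wedge dy$, and let $\mathrm{Diff}^1_\omega(\mathbb D)$ be the group of $C^1$ diffeomorphisms of $\mathbb D$ preserving $\omega$, with the $C^1$ topology. We use $\|g\|_{C^1}=\sup|g|+\sup\|Dg\|$. An isotopy $I=(f_t)_{t\in[0,1]}$ from $\mathrm{id}$ to $f$ is a path in $\mathrm{Diff}^1_\omega(\mathbb D)$, continuous for the $C^1$ topology, with $f_0=\mathrm{id}$, $f_1=f$. The invariant of $f$ is defined through such an isotopy; that $f$ comes with one is part of the setting.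

**Definition (angle function).** For $x\ne y$ in $\mathbb D$ let $\theta:[0,1]\to\mathbb R$ be a continuous argument of $f_t(y)-f_t(x)$. Put $\mathrm{Ang}_I(x,y)=(\theta(1)-\theta(0))/2\pi$, the net turning in turns.

With $v=(y-x)/|y-x|$ we have $(f_t(y)-f_t(x))/|y-x|=\int_0^1Df_t(x+\tau(y-x))v\,d\tau$. This never vanishes, and it extends continuously to the blow-up of the diagonal, that is, to pairs $(x,v)$ with $v$ a unit vector, by the value $Df_t(x)v\neq0$. The blow-up is compact, so $\mathrm{Ang}_I$ extends continuously to it and is bounded.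

**Definition (Calabi invariant).** Put
$$\widetilde{\mathrm{Cal}}(I)=\iint_{\mathbb D\times\mathbb D}\mathrm{Ang}_I(x,y)\,d\omega(x)\,d\omega(y),\qquad \mathrm{Cal}_1(f)=\widetilde{\mathrm{Cal}}(I)-\pi^2\,\mathrm{rot}(I),$$
where $\mathrm{rot}(I)\in\mathbb R$ is the rotation number, in turns, of the lift of $f|_{\partial\mathbb D}$ to $\mathbb R$ determined by $I|_{\partial\mathbb D}$.

The choice of $I$ does not matter. Let $I=(f_t)$ and $I'=(f'_t)$ have the same endpoint. Then $\mathrm{Ang}_I-\mathrm{Ang}_{I'}$ is continuous and integer valued on the connected set $\{x\ne y\}$, so it is a constant $n$, and $\widetilde{\mathrm{Cal}}(I)-\widetilde{\mathrm{Cal}}(I')=n\pi^2$. For $y\in\partial\mathbb D$ and $x$ interior, $\mathrm{Re}\,\overline{f_t(y)}(f_t(y)-f_t(x))=1-\mathrm{Re}\,\overline{f_t(y)}f_t(x)>0$. So the angle from $f_t(y)$ to $f_t(y)-f_t(x)$ stays in $(-\frac\pi2,\frac\pi2)$, and the turning of $f_t(y)$ differs from $\mathrm{Ang}_I(x,y)$ by an amount that depends only on $x,y,f(x),f(y)$. Hence the two boundary lifts also differ by $n$, and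 so do their rotation numbers.

**Definition (irrational pseudo-rotation).** An irrational pseudo-rotation of $\mathbb D$ is an area-preserving homeomorphism $f$ of $\mathbb D$ that fixes $0$ and has no other periodic point. It has an irrational rotation number $\overline\alpha\notin\mathbb Q/\mathbb Z$, which measures the rotation of every orbit around $0$ and equals the rotation number of $f|_{\partial\mathbb D}$. It is called $C^1$ if $f\in\mathrm{Diff}^1_\omega(\mathbb D)$.

For the rotation $R_\alpha$ by $\alpha$ turns, with isotopy $(R_{t\alpha})$, $\mathrm{Ang}\equiv\alpha$, so $\widetilde{\mathrm{Cal}}=\alpha\pi^2$, $\mathrm{rot}=\alpha$ and $\mathrm{Cal}_1(R_\alpha)=0$. If $\alpha$ is irrational, $R_\alpha$ is a pseudo-rotation.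

Next test: twist maps. Write $s=\pi|z|^2\in[0,\pi]$, let $a:[0,\pi]\to\mathbb R$ be smooth, and let $f_t(z)=e^{2\pi i t\,a(s)}z$. Take $x,y$ with $s_x<s_y$. Then $f_t(y)-f_t(x)=f_t(y)(1-w_t)$ with $w_t=f_t(x)/f_t(y)$ and $|w_t|=|x|/|y|<1$, so
$$\mathrm{Ang}(x,y)=a(s_y)+\tfrac1{2\pi}\big(\arg(1-w_1)-\arg(1-w_0)\big),\qquad \arg\in(-\tfrac\pi2,\tfrac\pi2).$$
Fix $y$ and $|x|$, and average over the argument of $x$. Since $\arg(1-\bar w)=-\arg(1-w)$, the two last terms average to $0$. Hence $\widetilde{\mathrm{Cal}}=2\iint_{s_x<s_y}a(s_y)=2\int_0^\pi s\,a(s)\,ds$ and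
$$\mathrm{Cal}_1(f)=2\int_0^\pi s\,\big(a(s)-a(\pi)\big)\,ds .$$
For $a(s)=a_0+c(\pi-s)$ this is $c\pi^3/3$, nonzero when $c\ne0$. But on a circle where $a(s)=p/q$ we have $f^q=\mathrm{id}$, so $f$ is a pseudo-rotation only if $a$ takes irrational values on $(0,\pi]$. Being continuous, $a$ is then constant, and $\mathrm{Cal}_1(f)=0$. The guess survives. The family also suggests the converse reading: a nonzero $\mathrm{Cal}_1$ should force periodic points.

A theorem of Hutchings, quoted as background, goes in the same direction: for every $C^\infty$ irrational pseudo-rotation $f$ of $\mathbb D$ that coincides with a rotation near the boundary, $\mathrm{Cal}_1(f)=0$. We shall prove the following three statements.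

**Theorem 1.** Let $f$ be a $C^1$ irrational pseudo-rotation and $I$ an isotopy in $\mathrm{Diff}^1_\omega(\mathbb D)$ from $\mathrm{id}$ to $f$. Then $\widetilde{\mathrm{Cal}}(I)=\pi^2\,\mathrm{rot}(I)$, i.e. $\mathrm{Cal}_1(f)=0$.

**Definition (property $(P_d)$).** Let $d\ge2$ and let $g\in\mathrm{Diff}^1_\omega(\mathbb D)$ with $g(0)=0$. We say that $g$ satisfies $(P_d)$ if, for $1\le q\le d$, $0$ is the only fixed point of $g^q$ in $\mathbb D$ and $1$ is not an eigenvalue of $Dg(0)^q$.

For example, $R_\alpha$ satisfies $(P_d)$ if and only if $q\alpha\notin\mathbb Z$ for $1\le q\le d$. In particular $R_{p/q}$, with $p/q$ in lowest terms, satisfies $(P_d)$ for $d<q$ although it is far from being a pseudo-rotation.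

**Theorem 2.** If $g_j\to f$ in $\mathrm{Diff}^1_\omega(\mathbb D)$ and $g_j$ satisfies $(P_{d_j})$ with $d_j\to\infty$, then $\mathrm{Cal}_1(f)=0$. Consequently, for every $C^1$-compact set $\mathcal K\subset\{g\in\mathrm{Diff}^1_\omega(\mathbb D):g(0)=0\}$ and every $\delta>0$ there is $d$ such that each $g\in\mathcal K$ with $|\mathrm{Cal}_1(g)|\ge\delta$ violates $(P_d)$.

**Theorem 3.** If $f\in\mathrm{Diff}^1_\omega(\mathbb D)$ and $\mathrm{Cal}_1(f)\ne0$, then $f$ has infinitely many periodic points in the open disk.

## 2. Two direct attempts: averaging over iterates, and smoothing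

Averaging over iterates. Let $I$ fix $0$, and let $I^n$ be the concatenated isotopy from $\mathrm{id}$ to $f^n$. Then $\mathrm{Ang}_{I^n}(x,y)=\sum_{i<n}\mathrm{Ang}_I(f^ix,f^iy)$, and invariance of area gives $\widetilde{\mathrm{Cal}}(I)=\iint\frac1n\mathrm{Ang}_{I^n}$. If one of the two points is $0$ this is very good: $\frac1n\mathrm{Ang}_{I^n}(0,y)$ tends to the rotation of the orbit of $y$ around $0$. That rotation number, read in the lift given by $I$, is $\alpha=\mathrm{rot}(I)$, so $\int_{\mathbb D}\mathrm{Ang}_I(0,y)\,d\omega(y)=\alpha\pi$. The method stops when both points move. Birkhoff's theorem for $f\times f$ gives a limit of $\frac1n\mathrm{Ang}_{I^n}(x,y)$ for almost every pair, but the hypothesis on $f$ concerns rotation about the single point $0$ and says nothing directly about the mutual rotation of two moving points.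

Smoothing. $\mathrm{Cal}_1$ is continuous in the $C^1$ topology (Lemma 11 below). So it would suffice to write $f$ as a $C^1$ limit of smooth pseudo-rotations that are rotations near the boundary, and to quote Hutchings. But a smooth approximation of $f$ has no reason to be a pseudo-rotation: arbitrarily close to $R_\alpha$ itself there are rotations $R_{p/q}$, all of whose points are periodic. What survives approximation is only $(P_d)$, for each fixed $d$ (Lemma 1 below). The approximations may have periodic points of every larger period, and near the boundary they are not rotations. So we need an argument that uses, at each stage, only finitely many periods.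

## 3. A four-dimensional domain whose volume is the Calabi invariant

Here is the mechanism in an ideal case; everything in it will be proved later in the generality we need. Suppose that $f$ is a smooth pseudo-rotation and that a smooth isotopy fixing $0$ is generated by a Hamiltonian $H_t$, $1$-periodic in $t$, equal to $\alpha(\pi-s)$ near $\partial\mathbb D$. Take a large integer $N$, set $G_t(s,\theta)=N(\pi-s)+H_t(s,\theta-Nt)$, where $\theta$ is the angle in turns, and consider
$$X=\{(z_1,z_2)\in\mathbb C^2:\ |z_1|\le1,\ \pi|z_2|^2\le G_t(z_1),\ t=\arg z_2/2\pi\}.$$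
Two things happen. First, $2\,\mathrm{vol}(X)=N\pi^2+2\int\!\!\int H_t\,\omega\,dt$, and the last term turns out to be $\widetilde{\mathrm{Cal}}(I)$. Second, the Reeb flow on $\partial X$ is a suspension of $f$, so its simple closed orbits correspond to the periodic orbits of $f$. There are only two: $\{z_1=0\}$ and $\{z_2=0\}$.

The capacities $c_k(X)$ coming from embedded contact homology connect the two facts: $c_k(X)$ is the total action of a collection of closed Reeb orbits of index $2k$, and $c_k(X)^2/k\to4\,\mathrm{vol}(X)$. With only two orbits, the index formula is that of the ellipsoid with the same rotation numbers, whose volume is $\frac12(N+\alpha)\pi^2$. Comparing volumes gives $\widetilde{\mathrm{Cal}}(I)=\alpha\pi^2$.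

For a fixed $k$ only orbits of action about $c_k(X)$ or less matter, hence only periodic points of period at most some $d(k)$. This is why $(P_d)$ can replace the absence of all periodic points. But the volume is seen only as $k\to\infty$, on a fixed domain, while an approximation good for $k$ depends on $k$. The way out is to fix, for each $m$, one smooth domain $X_m$ attached to one smooth approximation, and to compare it with the domains $X'$ attached to finer and finer approximations. The inclusions $(1+\varepsilon)^{-1/2}X'\subset X_m\subset(1+\varepsilon)^{1/2}X'$ hold with $\varepsilon=O(1/m)$ independent of $k$ and $d$. The limits are taken in this order: with $m$ and $k$ fixed, the approximation tends to $f$ and $d\to\infty$; then $k\to\infty$; then $m\to\infty$. The boundary is handled by enlarging the disk a little.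

## 4. Lifts, blow-up at the center, and stability of $(P_d)$

Throughout, $s=\pi|z|^2$, $\theta\in\mathbb T=\mathbb R/\mathbb Z$ is the angle in turns, so $\omega=ds\wedge d\theta$, and $\lambda=s\,d\theta$. $\mathbb D_R$ is the closed disk of radius $R$.

A lift is an increasing homeomorphism $h$ of $\mathbb R$ commuting with $x\mapsto x+1$; $\mathrm{rot}(h)=\lim h^n(x)/n$ is its translation number. Textbook facts: $\mathrm{rot}$ is monotone, continuous for the uniform topology, invariant under conjugation by lifts, and $\mathrm{rot}(h+1)=\mathrm{rot}(h)+1$, $\mathrm{rot}(h^q-p)=q\,\mathrm{rot}(h)-p$. Moreover $\min(h-\mathrm{id})\le\mathrm{rot}(h)\le\max(h-\mathrm{id})$. For $x\le y\le x+1$ we have $h(y)-y\le h(x)+1-x$, so the displacement $h-\mathrm{id}$ oscillates by at most $1$. Hence $|h(x)-x-\mathrm{rot}(h)|\le1$. If $\mathrm{rot}(h)>0$ then $h(x)>x$ for all $x$, since $h(x)\le x$ for one $x$ would give $h^n(x)\le x$ for all $n$; similarly for $<0$. Finally $\mathrm{rot}(h)=p/q$ if and only if $h^q(x)=x+p$ for some $x$.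

Let $F_d=\{p/q:p\in\mathbb Z,\ 1\le q\le d\}$; for instance $F_3\cap[0,1]=\{0,\frac13,\frac12,\frac23,1\}$. Since $\frac1d\mathbb Z\subset F_d$, the components of $\mathbb R\setminus F_d$ have length at most $1/d$. By the last fact, $h^q(x)\neq x+p$ for all $x\in\mathbb R$, $p\in\mathbb Z$, $1\le q\le d$ if and only if $\mathrm{rot}(h)\notin F_d$.

Let $I=(f_t)$ be an isotopy fixing $0$, with $f_1=f$. It determines a lift $F$ of $f$ to the universal cover of $\mathbb D\setminus\{0\}$, and $\mathrm{Ang}_I(0,y)$ is the $\theta$-displacement of $F$ at $y$. On $\partial\mathbb D$ this is $h_I-\mathrm{id}$, with $h_I$ the boundary lift. Since $f$ is $C^1$ at $0$, replacing $0$ by the circle of rays, on which $Df(0)$ acts, turns $f$ into a homeomorphism of the closed annulus $[0,\pi]\times\mathbb T$ preserving $ds\wedge d\theta$, with a lift still called $F$. Let $\beta_0(I)$ be the rotation number of $F$ on $\{s=0\}$. For a twist map as in Section 1, $\beta_0=a(0)$ and $\mathrm{rot}=a(\pi)$. If a rational $p/q$ lies between them, some circle $a(s)=p/q$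 consists of periodic points. The general form of this remark is the following theorem.

**(PB) Poincaré–Birkhoff** (Brown–Neumann, Michigan Math. J. 24 (1977)). If a lift of an area-preserving homeomorphism of the closed annulus moves the two boundary lines strictly in opposite directions, it has a fixed point.

**Lemma 1.** $(P_d)$ is $C^1$-open among maps fixing $0$.

*Proof.* Let $g$ satisfy $(P_d)$, $A=Dg(0)$, $q\le d$. On a small ball $B_\rho$ about $0$, and for $g'$ fixing $0$ and $C^1$-close to $g$, $D(g'^q-\mathrm{id})$ is uniformly close to the invertible matrix $A^q-\mathrm{id}$. Integrating along segments, $g'^q-\mathrm{id}$ is injective on $B_\rho$, so $0$ is its only zero there; also $Dg'(0)^q-\mathrm{id}$ is invertible. On $\mathbb D\setminus B_\rho$ we have $|g^q(z)-z|\ge c>0$, which persists with $c/2$. $\square$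

**Lemma 2.** Let $g$ satisfy $(P_d)$, $d\ge2$, and let $I_g$ be an isotopy from $\mathrm{id}$ to $g$ fixing $0$. Then $\mathrm{rot}(I_g)$ and $\beta_0(I_g)$ lie in the same component of $\mathbb R\setminus F_d$, and $Dg(0)$ is elliptic with non-real eigenvalues, conjugate in $SL_2(\mathbb R)$ to the rotation by $2\pi\beta_0(I_g)$.

*Proof.* Since $g|_{\partial\mathbb D}$ has no periodic point of period $\le d$, $\mathrm{rot}(I_g)\notin F_d$.

Let $A=Dg(0)$, $\det A=1$. For $q\le d$, $0$ is the only fixed point of $g^q:\mathbb D\to\mathbb D$. The disk has Lefschetz number $1$, so the index of $0$ is $1$; as $1$ is not an eigenvalue of $A^q$, the index is the sign of $\det(\mathrm{id}-A^q)=2-\mathrm{tr}A^q$. So $\mathrm{tr}A^q<2$. If $\beta_0=p/q$ with $q\le d$, then $A^q$ fixes a ray, so it has eigenvalues $\mu,1/\mu$ with $\mu>0$ and trace $\ge2$, a contradiction. So $\beta_0\notin F_d$. In particular $\beta_0\notin\frac12\mathbb Z$. If $A$ preserved a line, $A^2$ would fix a ray and $2\beta_0$ would be an integer. So $A$ has no real eigenvalue and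 is conjugate in $SL_2(\mathbb R)$ to a rotation. The rotation number modulo $1$ of the action on rays is invariant under orientation-preserving conjugation, so the angle is $2\pi\beta_0$.

Suppose $p/q$ with $q\le d$ separates $\beta_0$ and $\mathrm{rot}(I_g)$. The lift $F^q-p$ of the blown-up $g^q$ has rotation numbers $q\beta_0-p$ and $q\,\mathrm{rot}(I_g)-p$ of opposite signs on the boundary lines, so it moves these lines strictly in opposite directions. By (PB) it has a fixed point, not on the boundary; this is a fixed point of $g^q$ in $\mathbb D\setminus\{0\}$, a contradiction. $\square$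

## 5. Angles and Hamiltonians

Hamiltonian vector fields satisfy $\iota_X\omega=dH$, that is, $\dot s=\partial_\theta H$, $\dot\theta=-\partial_sH$; for instance $H=\alpha(\pi-s)$ generates the rotation by $\alpha$ turns per unit time. A smooth isotopy in $\mathrm{Diff}^\infty_\omega(\mathbb D)$, the group of smooth elements of $\mathrm{Diff}^1_\omega(\mathbb D)$, is generated by a unique Hamiltonian vanishing on $\partial\mathbb D$: the field is tangent to the boundary, so its Hamiltonian is constant there. We call an isotopy flat if it is constant in $t$ near the ends of the time interval. The Hamiltonian of a flat isotopy vanishes near these times, so it extends smoothly and $1$-periodically in $t$.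

**Lemma 3.** Let $(f_t),(g_t)$ be $C^1$ isotopies with $\|Df_t^{-1}\|\le\Lambda$ and $\|f_t-g_t\|_{C^1}\le\eta$ for all $t$, where $\eta\Lambda<1$. Then $|\mathrm{Ang}_{(f_t)}-\mathrm{Ang}_{(g_t)}|\le\eta\Lambda$, also on the blown-up diagonal.

*Proof.* By convexity of $\mathbb D$, $|(g_t-f_t)(y)-(g_t-f_t)(x)|\le\eta|y-x|\le\eta\Lambda|f_t(y)-f_t(x)|$. So the oriented angle from $f_t(y)-f_t(x)$ to $g_t(y)-g_t(x)$ has a continuous determination in $(-\frac\pi2,\frac\pi2)$, bounded by $\arcsin(\eta\Lambda)\le\frac\pi2\eta\Lambda$. The two net variations differ by at most twice this, which in turns is $\frac12\eta\Lambda$. The diagonal follows by continuity. $\square$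

**Lemma 4.** Let $J=(J_t)$ be a smooth isotopy in $\mathrm{Diff}^\infty_\omega(\mathbb D)$ from $\mathrm{id}$, with Hamiltonian $H_t$, $H_t|_{\partial\mathbb D}=0$. Then
$$\widetilde{\mathrm{Cal}}(J)=2\int_0^1\!\int_{\mathbb D}H_t\,\omega\,dt. \tag{1}$$
If $J_t(0)=0$ for all $t$, then
$$\int_{\mathbb D}\mathrm{Ang}_J(0,y)\,d\omega(y)=\int_0^1H_t(0)\,dt. \tag{2}$$

*Proof.* The argument of a nonvanishing path $w_t\in\mathbb C$ has derivative $\mathrm{Im}(\dot w/w)$. Hence $\mathrm{Ang}_J(x,y)=\int_0^1\frac1{2\pi}\mathrm{Im}\frac{X_t(J_ty)-X_t(J_tx)}{J_ty-J_tx}\,dt$, with bounded integrand because $X_t$ is Lipschitz. By Fubini and area preservation it suffices to compute at fixed $t$ with $J_tx,J_ty$ replaced by $x,y$. Since $1/|y-x|$ is integrable we may split the quotient, and by symmetry both halves contribute equally: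
$$\tfrac1{2\pi}\iint\mathrm{Im}\tfrac{X(y)-X(x)}{y-x}=\tfrac1\pi\int\mathrm{Im}\Big(X(y)\int_{\mathbb D}\tfrac{d\omega(x)}{y-x}\Big)d\omega(y).$$
The average of $1/(y-x)$ over the circle $|x|=r$ is $1/y$ if $r<|y|$ and $0$ if $r>|y|$. So the inner integral is $\pi|y|^2/y=\pi\bar y$. As $\lambda=\frac12(x\,dy-y\,dx)$ in Cartesian coordinates, $\lambda(X)=\frac12\mathrm{Im}(X\bar y)$ at the point $y$, and we get $2\int\lambda(X)\,\omega$. From $\iota_X(\lambda\wedge\omega)=0$, $\lambda(X)\omega=\lambda\wedge\iota_X\omega=\lambda\wedge dH=H\omega-d(H\lambda)$. Since $H=0$ on $\partial\mathbb D$, Stokes gives (1).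

For (2), in the same way, at fixed $t$: $\frac1{2\pi}\int\mathrm{Im}\frac{X(y)}y\,d\omega=\int d\theta(X)\,\omega=\int d\theta\wedge dH=-\int d(H\,d\theta)$, over $\mathbb D$ minus a small disk about $0$. In the limit this is $H(0)-\int_{\partial\mathbb D}H\,d\theta=H(0)$. $\square$

This settles another test of the guess. Let $f=gR_\alpha g^{-1}$ with $g\in\mathrm{Diff}_\omega^\infty(\mathbb D)$, $g(0)=0$. The isotopy $gR_{t\alpha}g^{-1}$ has Hamiltonian $\alpha(\pi-s)\circ g^{-1}$, so $\widetilde{\mathrm{Cal}}=2\alpha\int_0^\pi(\pi-s)\,ds=\alpha\pi^2$. Its boundary lift is conjugate to the translation by $\alpha$. So $\mathrm{Cal}_1(f)=0$.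

## 6. Smoothing area-preserving maps of the disk

We need to approximate a $C^1$ area-preserving isotopy by smooth ones, keeping area, boundary and the fixed point $0$. The tool is a generating function: it turns an area-preserving map near the identity into a small function, and functions can be multiplied by $r\in[0,1]$ and mollified.

Moving a point to $0$. For $\rho_0<1$ and $|p|\le\rho_0$ let $\tau_p$ be the time-one map of the Hamiltonian $\chi_1(|z|)\ell_p(z)$, where $\ell_p$ is the linear function whose Hamiltonian field is the constant $-p$, and $\chi_1$ is smooth, $1$ on $[0,\rho_0]$, $0$ near $1$. The orbit of $p$ runs along the segment from $p$ to $0$, so $\tau_p(p)=0$. Also $\tau_p$ is smooth in $(p,z)$, area preserving, the identity near $\partial\mathbb D$, $\tau_0=\mathrm{id}$ and $\|\tau_p-\mathrm{id}\|_{C^1}=O(|p|)$. If $(f_t)$ is an isotopy from $\mathrm{id}$ with $f_1(0)=0$, then $\tau_{f_t(0)}\circ f_t$, with $\rho_0\ge\max_t|f_t(0)|$, is an isotopy with the same endpoint that fixes $0$ for all $t$.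

**Lemma 5.** For every $\kappa\in(0,1)$ there is $\eta>0$ such that every $g\in\mathrm{Diff}^1_\omega(\mathbb D)$ with $\|g-\mathrm{id}\|_{C^1}<\eta$ is the endpoint of a $C^1$-continuous isotopy $(g^r)_{r\in[0,1]}$ from $\mathrm{id}$ with $\|g^r-\mathrm{id}\|_{C^1}<\kappa$. If $g$ is smooth, the isotopy can be taken smooth in $(r,z)$, with Hamiltonian $K_r$ vanishing on $\partial\mathbb D$ and $|\nabla K_r|\le\kappa$, $|K_r|\le\kappa$. Moreover $g$ is a $C^1$-limit of smooth $g_\nu\in\mathrm{Diff}_\omega^\infty(\mathbb D)$ which are endpoints of smooth isotopies from $\mathrm{id}$ staying $\kappa$-close to $\mathrm{id}$ in $C^1$. If $g(0)=0$, all these isotopies can be taken to fix $0$.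

*Proof.* Put $\eta_g=\|g-\mathrm{id}\|_{C^1}$; the constants in $O(\cdot)$ are absolute and $\eta$ is small.

**Step 1: the boundary part.** This step writes $g$ near $\partial\mathbb D$ through a generating function that respects the boundary. On $\{s\ge\pi/8\}$ write $g(s,\theta)=(S,\Theta)$; $S-s$ and $\Theta-\theta$ are $O(\eta_g)$ in $C^1$. The map $(s,\theta)\mapsto(S,\theta)$ satisfies $\partial_sS>\frac12$ and preserves $\{s=\pi\}$, so it is a $C^1$ embedding whose image contains $A=\{\pi/4\le S\le\pi\}$. In the variables $(S,\theta)\in A$ the form $(\Theta-\theta)\,dS+(s-S)\,d\theta$ has $C^1$ coefficients, and its differential is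
$$d\Theta\wedge dS-d\theta\wedge dS+ds\wedge d\theta-dS\wedge d\theta=ds\wedge d\theta-dS\wedge d\Theta=0 .$$
It vanishes on vectors tangent to $\{S=\pi\}$, where $s=S$. So its integral over that circle is zero, it is exact on $A$, and it equals $dW_0$ with $W_0\in C^2(A)$, $W_0=0$ on $S=\pi$, $\|W_0\|_{C^2}=O(\eta_g)$. Let $W=\chi(S)W_0$ with $\chi$ smooth, $\chi=1$ for $S\ge3\pi/4$ and $\chi=0$ for $S\le\pi/2$.

Conversely, any $C^2$-small $W$ on $A$ vanishing on $S=\pi$ and for $S\le3\pi/8$ defines $g_W\in\mathrm{Diff}^1_\omega(\mathbb D)$ by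
$$s=S+\partial_\theta W(S,\theta),\qquad\Theta=\theta+\partial_SW(S,\theta), \tag{3}$$
extended by the identity. Indeed $(S,\theta)\mapsto(s,\theta)$ and $(S,\theta)\mapsto(S,\Theta)$ are $C^1$ diffeomorphisms of $A$, since $\partial_\theta W=0$ on $S=\pi$ and near $S=\pi/4$, and $1+\partial_S\partial_\theta W>0$. Moreover $ds\wedge d\theta=(1+\partial_S\partial_\theta W)\,dS\wedge d\theta=dS\wedge d\Theta$. As composition and inversion are continuous in $C^1$, $W\mapsto g_W$ is continuous from $C^2$ to $C^1$, and $\|g_W-\mathrm{id}\|_{C^1}=O(\|W\|_{C^2})$. For our $W$, points with $s\ge7\pi/8$ have $S>3\pi/4$, where $W=W_0$; so $g_W=g$ on $\{s\ge7\pi/8\}$. Hence $k=g\circ g_W^{-1}$ satisfies $\|k-\mathrm{id}\|_{C^1}=O(\eta_g)$ and is the identity on $\{s\ge15\pi/16\}$.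

**Step 2: the interior part.** This step does the same for $k$, in Cartesian coordinates. Extend $k$ by the identity to $\mathbb R^2$ and write $k(x,y)=(X,Y)$. The map $(x,y)\mapsto(x,Y)$ is a $C^1$ diffeomorphism of $\mathbb R^2$, the identity off $B=\{s\le15\pi/16\}$. In the variables $(x,Y)$ the form $(X-x)\,dY+(y-Y)\,dx$ has differential $dX\wedge dY-dx\wedge dy=0$ and vanishes off $B$. So it is $dU$ with $U\in C^2$ supported in $B$, $\|U\|_{C^2}=O(\eta_g)$. Conversely any $C^2$-small $U$ supported in $B'=\{s\le31\pi/32\}$ defines by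
$$X=x+\partial_YU(x,Y),\qquad y=Y+\partial_xU(x,Y)$$
a $C^1$ diffeomorphism $k_U$, the identity off $B'$. It preserves area because $dx\wedge dy$ and $dX\wedge dY$ both equal $(1+\partial_x\partial_YU)\,dx\wedge dY$. The dependence is continuous from $C^2$ to $C^1$. Thus $g=k_U\circ g_W$, and we put $g^r=k_{rU}\circ g_{rW}$. Then $\|g^r-\mathrm{id}\|_{C^1}=O(\eta_g)$.

**Step 3: smooth $g$.** This step bounds the Hamiltonian. If $g$ is smooth so are $W_0,W,k,U$, and $g^r$ is smooth in $(r,z)$ by the implicit function theorem. Differentiating $s=S+r\,\partial_\theta W(S,\theta)$ at fixed $(s,\theta)$ gives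
$$\partial_rS=-\frac{\partial_\theta W}{1+r\,\partial_S\partial_\theta W},\qquad\partial_r\Theta=\partial_SW+r\,\partial_S^2W\,\partial_rS .$$
So the velocity of $g_{rW}$ is $O(\|W\|_{C^2})$. In the same way that of $k_{rU}$ is $O(\|U\|_{C^2})$, and by the chain rule that of $g^r$ is $O(\eta_g)$. Now $|\nabla K_r|$ is the norm of the generating field and $K_r=0$ on $\partial\mathbb D$, so $|\nabla K_r|$ and $|K_r|$ are $O(\eta_g)$.

**Step 4: approximation.** This step mollifies the generating functions. Let $U_\nu$ be mollifications of $U$; for $\nu$ large they are supported in $B'$, and $U_\nu\to U$ in $C^2$. Extend $W$ to a $C^2$ function across $S=\pi$, mollify to get $W'_\nu$, which vanishes for $S\le3\pi/8$ when $\nu$ is large, and put $W_\nu=W'_\nu-\chi(S)W'_\nu(\pi,\theta)$. Since $W'_\nu(\pi,\cdot)\to0$ in $C^2$, $W_\nu\to W$ in $C^2$; and $W_\nu=0$ on $S=\pi$ and for $S\le3\pi/8$. Take $g_\nu=k_{U_\nu}g_{W_\nu}\to g$, with isotopy $g_\nu^r=k_{rU_\nu}g_{rW_\nu}$, which for $\nu$ large stays $O(\eta_g)$-close to $\mathrm{id}$.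

**Step 5: fixing $0$.** If $g(0)=0$, replace $g^r$ by $\tau_{g^r(0)}g^r$ (with $\rho_0=\frac12$), $g_\nu$ by $\tau_{g_\nu(0)}g_\nu$ and $g_\nu^r$ by $\tau_{g_\nu^r(0)}g^r_\nu$. The endpoint $g$ is unchanged, $g_\nu(0)\to0$, and since $|g^r(0)|$ and the velocity of $g^r(0)$ are $O(\eta_g)$, all estimates persist with other absolute constants. Choosing $\eta$ small compared with $\kappa$ finishes the proof. $\square$

**Lemma 6.** Let $I=(f_t)$ be an isotopy in $\mathrm{Diff}^1_\omega(\mathbb D)$ from $\mathrm{id}$. For every $\eta>0$ there is a smooth flat isotopy $(J_t)$ in $\mathrm{Diff}^\infty_\omega(\mathbb D)$ from $\mathrm{id}$ with $\sup_t\|J_t-f_t\|_{C^1}<\eta$. If $f_t(0)=0$ for all $t$, one may take $J_t(0)=0$ for all $t$.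

*Proof.* Let $Q=2+\sup_t\|Df_t\|$, choose $\kappa\in(0,1)$ with $Q\kappa<\eta/4$, and let $\eta'$ be given by Lemma 5 for $\kappa$. Since $f_tf_{t'}^{-1}-\mathrm{id}=(f_t-f_{t'})\circ f_{t'}^{-1}$ and $\{f_t\}$ is compact, there is a partition $(t_i)$ of $[0,1]$ with $\|f_{t_i}f_{t_{i-1}}^{-1}-\mathrm{id}\|_{C^1}<\eta'$ and $\|f_t-f_{t_{i-1}}\|_{C^1}<\eta/4$ on $[t_{i-1},t_i]$. Let $\phi_i^\nu\to\phi_i=f_{t_i}f_{t_{i-1}}^{-1}$ be the smooth approximations of Lemma 5, with isotopies $\phi_i^{\nu,r}$. Set $J_t=\phi_i^{\nu,r_i(t)}\circ J_{t_{i-1}}$ on $[t_{i-1},t_i]$, where $r_i$ goes smoothly from $0$ to $1$ and is constant near the ends. Then $J$ is smooth and flat. As $\nu\to\infty$, by induction $J_{t_i}\to f_{t_i}$ in $C^1$. For $\nu$ large, $\|J_t-J_{t_{i-1}}\|_{C^1}\le(1+\|DJ_{t_{i-1}}\|)\kappa\le Q\kappa<\eta/4$ on each interval. So $\|J_t-f_t\|_{C^1}<\frac\eta4+\frac\eta4+\frac\eta4<\eta$ for $\nu$ large. If $f_t(0)=0$, apply this with a smaller $\eta$ and replace $J_t$ by $\tau_{J_t(0)}J_t$. $\square$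

## 7. Extension to a collar without short periodic orbits

The smooth approximation is not a rotation on $\partial\mathbb D$. We extend it to a slightly larger disk $\mathbb D_R$ so that it becomes a rotation near $\partial\mathbb D_R$, without creating periodic points of period $\le d$. The boundary map must be deformed to a rotation through circle maps whose rotation number avoids $F_d$, and the deformation must be spread over the collar so slowly that an orbit, during $d$ iterations, sees an almost frozen circle map. The first lemma gives the deformation and the second spreads it.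

**(Y) Herman–Yoccoz** (Yoccoz, Ann. Sci. ENS 17 (1984)). A $C^\infty$ orientation-preserving circle diffeomorphism with Diophantine rotation number is $C^\infty$-conjugate to a rotation.

**Lemma 7.** Let $h$ be a smooth diffeomorphic lift with $\mathrm{rot}(h)\in(l,u)$, a component of $\mathbb R\setminus F_d$. There are a Diophantine number $\beta\in(l,u)$ and a piecewise smooth path $(h^\tau)_{\tau\in[0,1]}$ of smooth diffeomorphic lifts from $h$ to $x\mapsto x+\beta$ with $\mathrm{rot}(h^\tau)\in(l,u)$ for all $\tau$.

*Proof.* The function $y\mapsto\mathrm{rot}(h+y)$ is continuous, nondecreasing and onto $\mathbb R$. Choose a Diophantine $\beta\in(l,u)$ and $y$ with $\mathrm{rot}(h+y)=\beta$. Along $h+\tau y$, $\tau\in[0,1]$, the rotation number stays between $\mathrm{rot}(h)$ and $\beta$, hence in $(l,u)$. By (Y), the circle map of $h+y$ is smoothly conjugate to a rotation. Composing the conjugacy with $x\mapsto-x$ if necessary, we may take it orientation preserving, and then comparing rotation numbers gives $h+y=\phi R_\beta\phi^{-1}$ with $R_\beta(x)=x+\beta$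 and $\phi$ a smooth diffeomorphic lift. Continue with $\phi_\tau R_\beta\phi_\tau^{-1}$, $\phi_\tau=(1-\tau)\phi+\tau\,\mathrm{id}$. These are diffeomorphic lifts because diffeomorphic lifts form a convex set, and the rotation number is $\beta$ throughout. $\square$

**Lemma 8.** Let $J$ be a smooth flat isotopy in $\mathrm{Diff}^\infty_\omega(\mathbb D)$ from $\mathrm{id}$, with Hamiltonian $H_t^0$ vanishing on $\partial\mathbb D$, boundary lifts $\Psi_t$, and $h=\Psi_1$. Let $(h^\tau)$ be a piecewise smooth path of smooth diffeomorphic lifts from $h$ to $x+\beta$. Let $\sigma>0$, $b=\pi+\sigma=\pi R^2$ and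
$$V\ge\sup|\partial_t\Psi_t|+2\sup_{\tau,x}|h^\tau(x)-x|+1 .$$
Then there is a smooth Hamiltonian $H_t$ on $\mathbb D_R$, $1$-periodic in $t$, with:

1. $H_t=H^0_t+\beta\sigma$ on $\mathbb D$;
2. $H_t=\beta(b-s)$ near $\partial\mathbb D_R$;
3. $|\partial_sH|\le V$, hence $|H|\le V(b-s)$, on $\{\pi\le s\le b\}$;
4. if, for a given $d$, all $\mathrm{rot}(h^\tau)\notin F_d$, then (choosing $H$ depending on $d$) the time-one map has no periodic points of period $\le d$ in $\{\pi\le s\le b\}$.

*Proof.* **Step 1: a family of circle flows.** This step joins the boundary flow of $J$ to the uniform rotation. Let $\chi:[0,1]\to[0,1]$ be smooth, $0$ near $0$, $1$ near $1$, $0\le\chi'\le2$, and put $\Gamma(g)_t=(1-\chi(t))\mathrm{id}+\chi(t)g$. Consider successively the homotopies of paths starting at $\mathrm{id}$: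

- (a) $(1-r)\Psi_t+r\,\Gamma(h)_t$, with time-one map $h$;
- (b) $\Gamma(h^\tau)_t$, with time-one map $h^\tau$;
- (c) $x+(1-r)\beta\chi(t)+r\beta t$, with time-one map $x+\beta$.

By convexity all of these are diffeomorphic lifts. Reparametrize in $r$, constantly near the break points, to get a smooth family of paths $\Psi_t^r$, $r\in[0,1]$, and set $w^r(t,\theta)=\partial_t\Psi^r_t\circ(\Psi^r_t)^{-1}$. These fields are smooth and $1$-periodic in $t$: in (a) and (b) they vanish for $t$ near $0$ and $1$, and in (c) they equal $(1-r)\beta\chi'(t)+r\beta$. Near $r=0$, $w^r=w^0$ is the boundary field of $J$; near $r=1$, $w^r\equiv\beta$. In (a), $|w|\le\sup|\partial_t\Psi_t|+2\sup|h-\mathrm{id}|$; in (b), $|w|\le2\sup|h^\tau-\mathrm{id}|$; in (c), $|w|\le2|\beta|$ and $\beta$ is the displacement of $h^1$. So $|w|\le V-1$. All $\Psi_1^r$ are among the $h^\tau$; in case 4, compactness gives $c>0$ with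
$$|(\Psi_1^r)^q(x)-x-p|\ge c\qquad\text{for all }r,x,\ p\in\mathbb Z,\ 1\le q\le d. \tag{4}$$

**Step 2: the Hamiltonian.** This step spreads the family over the collar, slowly in $\log u$, where $s=\pi+u$. Let $E_t$ be a smooth $1$-periodic extension of $H^0_t$ to $s\le\pi+u_0$ and put $e=E_t+u\,w^0(t,\theta)$ for $0\le u\le u_0$. At $u=0$ we have $E_t=0$ and $-\partial_sE_t=w^0$, so $e$ and $\partial_ue$ vanish there and
$$e,\ \partial_\theta e=O(u^2),\qquad\partial_ue=O(u).$$
Let $\zeta:[0,\infty)\to[0,1]$ be smooth, $1$ on $[0,1]$, $0$ on $[2,\infty)$. Let $P:\mathbb R\to[0,1]$ be smooth, $0$ on $(-\infty,-2]$, $1$ on $[0,\infty)$, $0\le P'\le1$. For $\varepsilon>0$ with $2\varepsilon\le\min(u_0,\sigma/2)$ put $\rho(u)=P(\varepsilon\log(2u/\sigma))$. Then $0\le u\rho'(u)\le\varepsilon$, $\rho=0$ near $u=0$, and $\rho=1$ for $u\ge\sigma/2$. Define $H=H^0+\beta\sigma$ on $\mathbb D$ and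
$$H=\beta\sigma-u\,w^{\rho(u)}(t,\theta)+\zeta(u/\varepsilon)\,e(t,\theta,u)\qquad(0\le u\le\sigma).$$
Near $u=0$ this is $E+\beta\sigma$, so $H$ is smooth and item 1 holds. For $u\ge\sigma/2$ it is $\beta(\sigma-u)=\beta(b-s)$: item 2.

**Step 3: the flow in the collar.** This step shows that the flow follows one circle flow at a time. With constants independent of $\varepsilon$, and using that $e=O(\varepsilon^2)$ and $\partial_ue=O(\varepsilon)$ where $u\le2\varepsilon$,
$$\dot\theta=-\partial_uH=w^{\rho(u)}+u\rho'(u)\,\partial_rw-\tfrac1\varepsilon\zeta'(u/\varepsilon)\,e-\zeta\,\partial_ue=w^{\rho(u)}+O(\varepsilon),$$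
$$\Big|\frac d{dt}\log u\Big|=\Big|-\partial_\theta w^{\rho}+\zeta\,\frac{\partial_\theta e}u\Big|\le C .$$
The first line gives $|\partial_sH|\le V-1+O(\varepsilon)\le V$ for $\varepsilon$ small. Since $H=0$ at $s=b$, also $|H|\le V(b-s)$: item 3.

For item 4, note that the collar is invariant, since $\dot u=0$ at $u=0$ and for $u\ge\sigma/2$. Along an orbit starting at height $u_*\in(0,\sigma]$, $|\frac d{dt}\rho(u(t))|=u\rho'(u)\,|\frac d{dt}\log u|\le C\varepsilon$. So for $0\le t\le d$, with $r_0=\rho(u_*)$, $\dot\theta=w^{r_0}(t,\theta)+O(\varepsilon)$, with a constant depending on $d$. By Gronwall, if $\varepsilon$ is small depending on $d$, $|\theta(q)-(\Psi_1^{r_0})^q(\theta(0))|<c$ for $1\le q\le d$, and (4) gives $\theta(q)\notin\theta(0)+\mathbb Z$. On $u=0$ the time-one map is $h$, with $\mathrm{rot}(h)\notin F_d$. $\square$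

## 8. Suspending to star-shaped domains in $\mathbb C^2$

Let $H_t$ be a smooth $1$-periodic Hamiltonian on $\mathbb D_R$, $b=\pi R^2$, with $H=\beta(b-s)$ near $\partial\mathbb D_R$. For an integer $N$ put
$$G_t(s,\theta)=N(b-s)+P_t(s,\theta),\qquad P_t(s,\theta)=H_t(s,\theta-Nt).$$
It is $1$-periodic in $t$ because $N$ is an integer. It generates (rotation by $Nt$ turns) $\circ$ (flow of $H$), so it has the same time-one map as $H$. Suppose
$$N+\beta>0,\qquad G>0\ \text{for }s<b,\qquad G-s\,\partial_sG=Nb+P-s\,\partial_sP>0, \tag{5}$$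
and let
$$X_G=\{(z_1,z_2):|z_1|\le R,\ \pi|z_2|^2\le G_t(z_1),\ t=\arg z_2/2\pi\}.$$
Write $E(a_1,a_2)=\{\pi|z_1|^2/a_1+\pi|z_2|^2/a_2\le1\}$. For example, if $H=\beta(b-s)$ everywhere, then $G=(N+\beta)(b-s)$ and $X_G=E(b,(N+\beta)b)$.

Boundary and volume. $G=0$ only at $s=b$, so near $z_2=0$ the boundary is that of $E(b,(N+\beta)b)$; elsewhere it is the graph $\pi|z_2|^2=G_t(z_1)$ with $z_2\ne0$. So it is smooth. A point belongs to $\sqrt\mu X_G$ if and only if $|z_1|\le\sqrt\mu R$ and $\pi|z_2|^2\le\mu G_t(z_1/\sqrt\mu)$, and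
$$\frac d{d\mu}\big(\mu G(z/\sqrt\mu)\big)=(G-s\,\partial_sG)(z/\sqrt\mu)>0. \tag{6}$$
So $X_G$ is star-shaped, with boundary transverse to the radial field. Slicing, $\mathrm{vol}(X_G)=\int_0^1\int_{\mathbb D_R}G_t\,\omega\,dt$.

Reeb flow. Let $\lambda_0=\frac12\sum r_i^2\,d\varphi_i$. In the coordinates $(z,t)$ on $\partial X_G\setminus\{z_2=0\}$, $\lambda_0=\lambda+G\,dt$ and $d\lambda_0=\omega+d_zG\wedge dt$. Since $\iota_{X_G}\omega=d_zG$ and $d_zG(X_G)=0$, the kernel of $d\lambda_0$ is spanned by $\partial_t+X_{G_t}$, and $\lambda_0(\partial_t+X_G)=G-s\,\partial_sG>0$. So the return map of the Reeb flow to $\{t=0\}$ is the time-one map of $H$, with return time at least $\min(G-s\,\partial_sG)$.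

The orbit $e_2=\{z_2=0\}\cap\partial X_G$ is closed, of action $b$. Near it $\partial X_G$ is an ellipsoid whose Reeb flow rotates $z_1$ and $z_2$ at $1/b$ and $1/((N+\beta)b)$ turns per unit time. So, in the trivialization of $\xi=\ker\lambda_0$ along $e_2$ by the $z_2$-plane, $e_2$ has rotation number $\theta_2=1/(N+\beta)$.

The orbit $e_1=\{z_1=0\}\cap\partial X_G$, when the flow of $H$ fixes $0$, is closed, of action $\int_0^1G_t(0)\,dt=Nb+\int_0^1H_t(0)\,dt$. Since $d_zG_t(0)=0$, $\xi$ along $e_1$ is the $z_1$-plane. In this trivialization the linearized Reeb flow is, up to time change, the differential at $0$ of (rotation by $Nt$ turns) $\circ$ (flow of $H$). So its rotation number $\theta_1$ is $N$ plus that of the differential of the flow of $H$ at $0$.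

Topology. A map $x\mapsto\varphi(x)x$ with $\varphi>0$ pulls $\lambda_0$ back to $\varphi^2\lambda_0$. So radial projection $\partial X_G\to S^3$ carries $\xi$ to the standard contact structure, $e_1,e_2$ to the Hopf circles $\{z_1=0\}$, $\{z_2=0\}$, and the trivializations above to the constant $z_1$- and $z_2$-planes, up to scaling. Hence $\mathrm{lk}(e_1,e_2)=1$. The self-linking of $e_1$ with respect to its trivialization is $0$, since the disks $\{z_1=0\}$ and $\{z_1=\mathrm{const}\ne0\}$ are disjoint; similarly for $e_2$. The relative Chern numbers are $c_\tau(e_1)=c_\tau(e_2)=1$. Indeed the standard contact structure has the global frame $(-\bar z_2,\bar z_1)$, which along $\{z_1=0\}$ is $(-\bar z_2,0)$, so the constant trivialization winds $+1$ times relative to the global frame and, extended over a disk, has algebraically one zero. The same computation works for $e_2$.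

**Lemma 9.** Let $G=N(b-s)+P$ and $G'=N(b-s)+P'$ be two functions as above on the same $\mathbb D_R$, with $|P|,|s\,\partial_sP|\le C$, $Nb\ge4C$, $|P'-P|\le\kappa$. If $\varepsilon=4\kappa/(Nb)\le1$, then $X_{G'}\subset\sqrt{1+\varepsilon}\,X_G$ and $X_G\subset\sqrt{1+\varepsilon}\,X_{G'}$.

*Proof.* We have $G-s\,\partial_sG\ge Nb-2C\ge Nb/2$. Put $w=z/\sqrt{1+\varepsilon}$. Integrating (6) over $[1,1+\varepsilon]$,
$$(1+\varepsilon)G(w)\ge G(z)+\tfrac12\varepsilon Nb=G(z)+2\kappa\ge G'(z),$$
which is the first inclusion. It also gives $\frac{G(z)}{1+\varepsilon}\le G(w)-\frac{2\kappa}{1+\varepsilon}\le G(w)-\kappa\le G'(w)$, the second inclusion. $\square$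

## 9. ECH capacities and counting lattice points

Let $X\subset\mathbb C^2$ be star-shaped with smooth boundary transverse to the radial field. Closed Reeb orbits on $\partial X$ are those of $\lambda_0$; the action of an orbit is its period. The form is nondegenerate if no closed orbit, simple or multiple, has $1$ as an eigenvalue of its linearized return map. An orbit set is a finite formal product $\prod\alpha_i^{m_i}$ of simple orbits with multiplicities; its action is $\sum m_iA(\alpha_i)$. In the nondegenerate case embedded contact homology is the homology of a complex over $\mathbb Z/2$ generated by orbit sets, graded by the ECH index $I$, and $ECH_{2k}(\partial X,\lambda_0)\cong\mathbb Z/2$ for $k\ge0$. The $k$-th ECH capacity $c_k(X)$ is the spectral invariant of the generator in degree $2k$: the least action level at which that class is represented. It extends to degenerate boundaries by continuity. We use the following facts; references are Hutchings, *Quantitative embedded contact homology*, J. Differential Geom. 88 (2011), and *Lecture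 notes on ECH*, Bolyai Soc. Math. Stud. 26 (2014).

**(E1)** $0=c_0(X)\le c_1(X)\le c_2(X)\le\cdots$; if $X\subset X'$ then $c_k(X)\le c_k(X')$; and $c_k(rX)=r^2c_k(X)$. Hence $c_k$ is continuous under $C^0$-small changes of the radial function.

**(E2)** If $\lambda_0|_{\partial X}$ is nondegenerate, $c_k(X)$ is the total action of an orbit set $\alpha$ with $I(\alpha)=2k$.

**(E3)** $\lim_kc_k(X)^2/k=4\,\mathrm{vol}(X)$ (Cristofaro-Gardiner, Hutchings, Ramos, *The asymptotics of ECH capacities*, Invent. Math. 199 (2015)).

**(E4)** $I(\alpha)=c_\tau(\alpha)+Q_\tau(\alpha)+\sum_i\sum_{k=1}^{m_i}CZ_\tau(\alpha_i^k)$ for $\alpha=\prod\alpha_i^{m_i}$.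

Here $\tau$ is a trivialization of $\xi$ along the orbits, $c_\tau(\alpha)=\sum m_ic_\tau(\alpha_i)$, and $Q_\tau(\alpha)$ is, on a three-sphere, the linking number of $\alpha$ with its push-off along $\tau$. For an elliptic orbit of rotation number $\vartheta$ in $\tau$, $CZ_\tau(\alpha^k)=2\lfloor k\vartheta\rfloor+1$ when $k\vartheta\notin\mathbb Z$.

Let $\alpha=e_1^{m_1}e_2^{m_2}$ on $\partial X_G$, with $e_i$ elliptic of rotation number $\theta_i$ in the trivializations of Section 8. Then $c_\tau=m_1+m_2$ and $Q_\tau=2m_1m_2\,\mathrm{lk}(e_1,e_2)=2m_1m_2$, so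
$$\tfrac12I(e_1^{m_1}e_2^{m_2})=m_1+m_2+m_1m_2+\sum_{i=1}^{m_1}\lfloor i\theta_1\rfloor+\sum_{j=1}^{m_2}\lfloor j\theta_2\rfloor. \tag{7}$$

For $a,b>0$ let $N_k(a,b)$, $k\ge0$, be the nondecreasing enumeration, with repetitions, of $\{ia+jb:i,j\ge0\}$. It is continuous in $(a,b)$. As $\#\{(i,j):ia+jb\le T\}\sim T^2/2ab$, $N_k(a,b)^2/k\to2ab$. Let $a/b\notin\mathbb Q$, so that the values $ia+jb$ are distinct. Then $m_1a+m_2b=N_k(a,b)$ with $k=\#\{(i,j)\ge0:ia+jb\le m_1a+m_2b\}-1$. Count these points: the rectangle $i\le m_1$, $j\le m_2$ has $(m_1+1)(m_2+1)$ points; in the column $i=m_1-l$, $1\le l\le m_1$, the points with $j>m_2$ are those with $(j-m_2)b\le la$, which makes $\lfloor la/b\rfloor$; in the row $j=m_2-l$, $1\le l\le m_2$, the points with $i>m_1$ number $\lfloor lb/a\rfloor$. So $k$ is the right side of (7) with $\theta_1=a/b$, $\theta_2=b/a$, and this right side is a bijection from the pairs $(m_1,m_2)\ge0$ onto $\{0,1,2,\dots\}$.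

Take $b=1$, $a=\sqrt2$: the pairs $(0,0),(0,1),(1,0),(0,2),(1,1),(2,0),(0,3)$ have values $0,\,1,\,1.41\dots,\,2,\,2.41\dots,\,2.82\dots,\,3$, and (7) gives $0,1,2,3,4,5,6$. For the last one, $3+\lfloor0.70\rfloor+\lfloor1.41\rfloor+\lfloor2.12\rfloor=3+0+1+2=6$.

For $E(b,a)$ with $a/b\notin\mathbb Q$ the simple closed orbits are $e_1$, of action $a$ and rotation number $a/b$, and $e_2$, of action $b$ and rotation number $b/a$, and the form is nondegenerate. So (E2) and the bijection give $c_k(E(b,a))=N_k(a,b)$, and (E3) reads $2ab=4\cdot\frac{ab}2$.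

## 10. From two Reeb orbits to the Calabi invariant

**Proposition 10.** Let $I=(f_t)$ be an isotopy in $\mathrm{Diff}^1_\omega(\mathbb D)$ from $\mathrm{id}$ to $f$ fixing $0$, and $\alpha=\mathrm{rot}(I)$. Assume

(B) for all $d\ge2$ and $\eta>0$ there is a smooth $f'\in\mathrm{Diff}^\infty_\omega(\mathbb D)$ satisfying $(P_d)$ with $\|f'-f\|_{C^1}<\eta$.

Then $\widetilde{\mathrm{Cal}}(I)=\alpha\pi^2$. The proof also gives $\int_{\mathbb D}\mathrm{Ang}_I(0,y)\,d\omega(y)=\alpha\pi$.

*Proof.* By (B), fix once and for all a sequence of smooth maps $f'_d$, $d\ge2$, satisfying $(P_d)$ with $\|f'_d-f\|_{C^1}<1/d$. We write $f'$ for $f'_d$; objects with a prime depend on $d$.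

**Step 1: isotopies to $f$ and to its approximations.** This step fixes, for each $m\ge5$, one smooth isotopy, and continues it slightly to reach every $f'$ near $f$. By Lemmas 6 and 3 choose a smooth flat isotopy $J^m$ fixing $0$, reparametrized so that it runs on $[0,\frac12]$ and is constant on $[\frac12,1]$, with $|\mathrm{Ang}_{J^m}-\mathrm{Ang}_I|\le\frac1m$ and endpoint $f_m$. We have $f'f_m^{-1}-\mathrm{id}=(f'-f_m)\circ f_m^{-1}$. So, choosing $f_m$ close enough to $f$, there is $\eta_m>0$ such that for every smooth $f'$ with $f'(0)=0$ and $\|f'-f\|_{C^1}<\eta_m$, Lemma 5 applies to $f'f_m^{-1}$ with $\kappa=\frac1{10m}$. Run the resulting isotopy on $[\frac12,1]$ with a flat reparametrization of speed $\le5$. It fixes $0$, and its Hamiltonian $K$, zero on $\partial\mathbb D$, satisfies $|K|,|\nabla K|\le\frac1m$. Comparing with the constant isotopy in Lemma 3 ($\Lambda=1$), its angle function is bounded by $\frac1m$. Let $J'$ be $J^m$ on $[0,\frac12]$ followed by this isotopy (composed with $f_m$). Then $J'$ goes from $\mathrm{id}$ to $f'$,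 fixes $0$, is smooth and flat, and $|\mathrm{Ang}_{J'}-\mathrm{Ang}_I|\le\frac2m<\frac12$.

Modulo $\mathbb Z$, $\mathrm{Ang}_{J'}(0,y)$ is $(\arg f'(y)-\arg y)/2\pi$, which converges to $\mathrm{Ang}_I(0,y)$ modulo $\mathbb Z$ as $f'\to f$, uniformly for $y\in\partial\mathbb D$. As the difference of the real numbers is less than $\frac12$ in absolute value, they converge too. So, with $m$ fixed and $d\to\infty$,
$$\mathrm{Ang}_{J'}(0,y)\to\mathrm{Ang}_I(0,y)\ \text{boundedly, for all }y\ne0,\qquad\mathrm{rot}(J')\to\alpha. \tag{8}$$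

Let $H^{m,0}$ and $H^{\prime,0}$ be the Hamiltonians of $J^m$ and $J'$ vanishing on $\partial\mathbb D$. They agree for $t\in[0,\frac12]$; for $t\in[\frac12,1]$, $H^{m,0}=0$ and $H^{\prime,0}=K$.

**Step 2: constants chosen before $k$, $d$ and $f'$, and the reference domain.** This step makes the later comparison uniform. Let $C_m\ge1$ bound $|H^{m,0}|$ and $|\nabla H^{m,0}|$; since $|K|,|\nabla K|\le1$, it also bounds $|H^{\prime,0}|$ and $|\nabla H^{\prime,0}|$. Let $V$ be $2(|\alpha|+2)+2$ plus the supremum of the boundary angular speed of $J^m$, in turns per unit time. Choose $\sigma\in(0,\frac1m)$ with $V\sigma\le\frac1m$, and put $b=\pi+\sigma=\pi R^2$.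

Consider the class of all smooth $1$-periodic $H$ on $\mathbb D_R$ with $H=H^0+\beta\sigma$ on $\mathbb D$, $|H^0|,|\nabla H^0|\le C_m$, $|\beta-\alpha|\le1$, $|\partial_sH|\le V$ on the collar $\{\pi\le s\le b\}$, and $H=\beta(b-s)$ near $\partial\mathbb D_R$. For such $H$, $|H|\le V(b-s)$ on the collar and $|H|\le C_m+V\sigma$ on $\mathbb D$, because $|\beta|\le|\alpha|+1\le V$; so $|P|\le C_m+V$. Since $s\,\partial_s=\frac12r\,\partial_r$, $|s\,\partial_sP|\le\max(C_m,bV)$. Put $C=C_m+V+bV$. On the collar $G\ge(N-V)(b-s)$, and on $\mathbb D$, $G\ge N\sigma-C_m-V\sigma$. So we can fix an integer $N$, depending only on $m$, with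
$$N\ge|\alpha|+3,\quad N>V,\quad N\sigma>C_m+V\sigma,\quad Nb\ge4C,\quad\varepsilon:=\frac{12}{mNb}\le1 .$$
Then for every $H$ in the class, (5) holds and $G-s\,\partial_sG\ge Nb/2$.

Now apply Lemma 8, items 1–3, to $J^m$ with $\beta=\alpha$ and the path $(1-\tau)h+\tau(x+\alpha)$, $h$ the boundary lift of $J^m$. Since $|h-h_I|\le1$, monotonicity and $\mathrm{rot}(h_I\pm1)=\alpha\pm1$ give $|\mathrm{rot}(h)-\alpha|\le1$. So the displacement of $h$ is at most $|\alpha|+2$, and so are those of the whole path; hence $V$ is admissible. We get $H^m$ in the class. Let $G^m=N(b-s)+P^m$ be its function and $X_m=X_{G^m}$ its domain.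

**Step 3: comparison domains.** This step attaches to $f'$ a domain close to $X_m$, uniformly. Let $d$ be so large that $\|f'-f\|_{C^1}<\eta_m$. Let $(l,u)$ be the component of $\mathbb R\setminus F_d$ containing $\mathrm{rot}(J')$ and $\beta_0(J')$, given by Lemma 2. By Lemma 7 there are a Diophantine $\beta'\in(l,u)$ and a path $(h^\tau)$ from the boundary lift of $J'$ to $x+\beta'$ with rotation numbers in $(l,u)$. As $u-l\le1/d\le\frac12$ and $\mathrm{rot}(J')\to\alpha$, for $d$ large $(l,u)\subset(\alpha-1,\alpha+1)$; then $\sup|h^\tau-\mathrm{id}|\le|\alpha|+2$. The boundary speed of $J'$ is at most that of $J^m$ plus $1$, because $|\nabla K|\le1$. So Lemma 8 applies to $J'$ with the same $V$ and the same $\sigma$. It gives $H'$ in the class of Step 2, whose time-one map is $f'$ on $\mathbb D$ and has no periodic points of period $\le d$ in the collar. Let $X'=X_{G'}$ be its domain, with the same $N$. On $\mathbb D$, $|P'-P^m|\le\frac1m+|\beta'-\alpha|\sigma\le\frac2m$; on the collar, $|P'-P^m|\le2V\sigma\le\frac2m$. So Lemma 9 with $\kappa=\frac3m$,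 and (E1), give for every $k$
$$(1+\varepsilon)^{-1}c_k(X')\le c_k(X_m)\le(1+\varepsilon)c_k(X'). \tag{9}$$

**Step 4: closed orbits of bounded action on $\partial X'$.** This step shows that, for fixed $k$ and large $d$, only $e_1$ and $e_2$ matter. Fix $k$ and put $L=2c_k(X_m)$. By (9), $c_{k'}(X')\le c_k(X')\le L$ for $k'\le k$, and $L$ does not depend on $d$. Take $d\ge4(L+1)/b+2$, and large as in Step 3. The only periodic point of period $\le d$ of the time-one map of $H'$ in $\{s<b\}$ is $0$. A closed Reeb orbit which is not an iterate of $e_2$ and crosses $\{t=0\}$ $q$ times has action at least $qNb/2\ge qb/2$. If its action is $\le L+1$, then $q\le d$ and it is $e_1^q$. If $e_2^j$ has action $jb\le L+1$, then $j\le d$. So every closed orbit of action $\le L+1$ is some $e_1^i$ or $e_2^j$ with $i,j\le d$. By Section 8 and (2),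
$$A(e_2)=b,\qquad A(e_1)=a':=Nb+\int_0^1H'_t(0)\,dt=Nb+\int_{\mathbb D}\mathrm{Ang}_{J'}(0,y)\,d\omega(y)+\beta'\sigma, \tag{10}$$
and $a'\ge Nb/2\ge b/2$ by the return-time bound. By Lemma 2, $e_1$ is elliptic with $\theta_1=N+\beta_0(J')$ and $i\theta_1\notin\mathbb Z$ for $1\le i\le d$. And $e_2$ is elliptic with $\theta_2=1/(N+\beta')$ irrational.

**Step 5: a nondegenerate perturbation.** (E2) needs a nondegenerate form, and $\lambda_0|_{\partial X'}$ may have degenerate orbits of large action; this step perturbs it. Choose functions $h_\nu\to0$ in $C^\infty$ on $\partial X'$ with $\lambda_\nu=e^{h_\nu}\lambda_0|_{\partial X'}$ nondegenerate. These are the forms $\lambda_0$ on boundaries of star-shaped domains $X'_\nu$, and $c_{k'}(X'_\nu)\to c_{k'}(X')$. The contact structure is unchanged. The orbits $e_1,e_2$ are nondegenerate, so they have unique continuations $e_i^{(\nu)}$, isotopic to $e_i$ in small tubes, elliptic for $\nu$ large, with actions and rotation numbers converging to those of $e_i$.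

For $\nu$ large every simple closed orbit of $\lambda_\nu$ of action $\le L+1$ is $e_1^{(\nu)}$ or $e_2^{(\nu)}$. Otherwise other simple orbits $\gamma_\nu$, whose periods are bounded above and, since the Reeb fields converge to a nonvanishing field, below, subconverge to a closed orbit of $\lambda_0|_{\partial X'}$ of action $\le L+1$, i.e. to some $e_i^q$ with $q\le d$. Then $\gamma_\nu$ meets a small disk transverse to $e_i$ in fixed points of $\mathcal P_\nu^q$, where the local return maps $\mathcal P_\nu$ converge in $C^1$ to the local return map $\mathcal P$ of $e_i$. Since $q\theta_i\notin\mathbb Z$, $D\mathcal P^q-\mathrm{id}$ is invertible at the fixed point of $\mathcal P$. So, as in Lemma 1, $\mathcal P_\nu^q-\mathrm{id}$ is injective on a fixed neighborhood for $\nu$ large. Its only zero there is the fixed point of $\mathcal P_\nu$, so $\gamma_\nu=e_i^{(\nu)}$, a contradiction.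

Let $k'\le k$. For $\nu$ large, $c_{k'}(X'_\nu)\le L+1$, so by (E2) $c_{k'}(X'_\nu)=m_1A(e_1^{(\nu)})+m_2A(e_2^{(\nu)})$ for an orbit set of index $2k'$. Since $A(e_i^{(\nu)})\ge b/4$, $m_1,m_2\le4(L+1)/b\le d$. Linking numbers and $c_\tau$ are those of $e_1,e_2$. The floors $\lfloor i\theta_1\rfloor$, $\lfloor j\theta_2\rfloor$ for $1\le i,j\le d$ are unchanged by the perturbation, because these numbers are not integers. Hence the right side of (7), with $\theta_1=N+\beta_0(J')$ and $\theta_2=1/(N+\beta')$, equals $k'$.

**Step 6: the index is that of an ellipsoid.** This step identifies $(m_1,m_2)$. Choose an irrational $\alpha'\in(l,u)$ and put $a^\sharp=(N+\alpha')b$. For $1\le i\le d$, $\lfloor i\theta_1\rfloor=\lfloor i(N+\alpha')\rfloor$, because no element of $F_d$ lies between $\beta_0(J')$ and $\alpha'$. For $1\le j\le d$, $\lfloor j\theta_2\rfloor=\lfloor j/(N+\alpha')\rfloor$. Otherwise some integer $i\ge1$ lies between $j/(N+\beta')$ and $j/(N+\alpha')$, so $\frac ji-N\in(l,u)$. Since $N+l\ge N+\alpha-1\ge1$, we have $i\le j\le d$, and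 $\frac ji-N=\frac{j-iN}i\in F_d$, a contradiction. So the right side of (7) with $\theta_1=a^\sharp/b$, $\theta_2=b/a^\sharp$ also equals $k'$. By Section 9, $(m_1,m_2)$ is the unique pair with $m_1a^\sharp+m_2b=N_{k'}(a^\sharp,b)$; it does not depend on $\nu$. Letting $\nu\to\infty$,
$$c_{k'}(X')=m_1a'+m_2b,\quad\text{where }m_1a^\sharp+m_2b=N_{k'}(a^\sharp,b)\qquad(k'\le k). \tag{11}$$
Note the two different numbers: $a'$ is an action, $a^\sharp$ comes from a rotation number.

**Step 7: the two numbers have the same limit.** Keep $m$ fixed and let $d\to\infty$. Since $u-l\le1/d$ and $\mathrm{rot}(J')\to\alpha$, $\alpha',\beta'\to\alpha$, so $a^\sharp\to a^*:=(N+\alpha)b$. By (8), (10) and bounded convergence,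
$$a'\to a'_\infty:=Nb+\int_{\mathbb D}\mathrm{Ang}_I(0,y)\,d\omega(y)+\alpha\sigma .$$
We claim $a'_\infty=a^*$; the reason is that $c_{k'}(X')$ is nondecreasing in $k'$. Let $p,q\ge1$ be integers with $pb<qa^*$. For $d$ large, $pb<qa^\sharp$, and the number of $(i,j)\ge0$ with $ia^\sharp+jb\le qa^\sharp$ is bounded by some integer $k$ independent of $d$. Use Steps 4–6 with this $k$. The pairs $(0,p)$ and $(q,0)$ correspond in (11) to indices $k_1<k_2\le k$, so (E1) gives $pb=c_{k_1}(X')\le c_{k_2}(X')=qa'$. In the limit $pb\le qa'_\infty$. If $pb>qa^*$, the same argument with the two pairs exchanged gives $pb\ge qa'_\infty$. As $p/q$ is arbitrary, $a'_\infty/b=a^*/b$. Equivalently, $\int_{\mathbb D}\mathrm{Ang}_I(0,y)\,d\omega(y)=\alpha b-\alpha\sigma=\alpha\pi$.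

**Step 8: volumes.** This step lets $k\to\infty$ on the fixed domain $X_m$, then $m\to\infty$. For fixed $k$, (11) with $k'=k$ gives
$$|c_k(X')-N_k(a^\sharp,b)|=m_1|a'-a^\sharp|\le\frac{|a'-a^\sharp|}{a^\sharp}N_k(a^\sharp,b)\to0\qquad(d\to\infty),$$
so $c_k(X')\to N_k(a^*,b)$. With (9), in which $X_m$ and $\varepsilon$ do not depend on $d$ or $k$,
$$(1+\varepsilon)^{-1}N_k(a^*,b)\le c_k(X_m)\le(1+\varepsilon)N_k(a^*,b)\qquad\text{for all }k .$$
Square, divide by $k$, let $k\to\infty$ and use (E3): $(1+\varepsilon)^{-2}\,2a^*b\le4\,\mathrm{vol}(X_m)\le(1+\varepsilon)^2\,2a^*b$. As $\varepsilon\le1$ and $|\alpha|\le N$,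
$$|2\,\mathrm{vol}(X_m)-a^*b|\le3\varepsilon\,a^*b=\frac{36}{mNb}(N+\alpha)b^2\le\frac{72\,b}m .$$
On the other hand, $\int P_t^m\,\omega=\int H_t^m\,\omega$ by rotation invariance, so by (1)
$$2\,\mathrm{vol}(X_m)=Nb^2+2\int_0^1\!\int_{\mathbb D_R}H^m_t\,\omega\,dt=Nb^2+\widetilde{\mathrm{Cal}}(J^m)+E,$$
where $E$ collects $2\pi\alpha\sigma$ and the integral over the collar: $|E|\le2\pi|\alpha|\sigma+2\int_0^\sigma Vu\,du=2\pi|\alpha|\sigma+V\sigma^2$. Since $2|\alpha|\le V$ and $V\sigma\le\frac1m$, $|E|\le\frac\pi m+\frac\sigma m\le\frac{2b}m$. As $a^*b=Nb^2+\alpha b^2$, the large terms $Nb^2$ cancel, and, writing $b=b_m=\pi+\sigma_m$ to recall the dependence on $m$,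
$$\big|\widetilde{\mathrm{Cal}}(J^m)-\alpha b_m^2\big|\le\frac{74\,b_m}m .$$
Let $m\to\infty$. Then $b_m\to\pi$, and $|\widetilde{\mathrm{Cal}}(J^m)-\widetilde{\mathrm{Cal}}(I)|\le\pi^2/m$ because $|\mathrm{Ang}_{J^m}-\mathrm{Ang}_I|\le\frac1m$. Hence $\widetilde{\mathrm{Cal}}(I)=\alpha\pi^2$. $\square$

## 11. $C^1$ irrational pseudo-rotations: proof of Theorem 1

Since $\widetilde{\mathrm{Cal}}(I)-\pi^2\mathrm{rot}(I)$ does not depend on the isotopy, we may replace $I$ by an isotopy fixing $0$, using the maps $\tau_p$ of Section 6. Let $\alpha=\mathrm{rot}(I)$; it is irrational, since $f|_{\partial\mathbb D}$ has no periodic points.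

**Step 1: $f$ satisfies $(P_d)$ for every $d$.** This step supplies the nondegeneracy at $0$ that is not in the definition of a pseudo-rotation. There is no periodic point other than $0$. Suppose $\beta_0(I)\ne\alpha$ and choose $p/q$ strictly between them. The lift $F^q-p$ of the blown-up $f^q$ moves the two boundary lines strictly in opposite directions, and (PB) gives a fixed point of $f^q$ in $\mathbb D\setminus\{0\}$, a contradiction. So $\beta_0(I)=\alpha$ is irrational. Hence no power $Df(0)^q$, $q\ge1$, fixes a ray, and $1$ is not an eigenvalue of $Df(0)^q$.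

**Step 2: condition (B).** This step passes to smooth maps. By Lemma 6 applied to $I$ there are smooth $f'\in\mathrm{Diff}^\infty_\omega(\mathbb D)$ fixing $0$ and arbitrarily $C^1$-close to $f$. By Lemma 1 they satisfy $(P_d)$ when they are close enough.

By Proposition 10, $\widetilde{\mathrm{Cal}}(I)=\pi^2\alpha$, that is, $\mathrm{Cal}_1(f)=0$. $\blacksquare$

## 12. Finite periods, and infinitely many periodic points: proofs of Theorems 2 and 3

**Lemma 11.** Let $g_j\to f$ in $\mathrm{Diff}^1_\omega(\mathbb D)$ and let $I$ be an isotopy from $\mathrm{id}$ to $f$. There are isotopies $I_j$ from $\mathrm{id}$ to $g_j$, for $j$ large, with $\sup|\mathrm{Ang}_{I_j}-\mathrm{Ang}_I|\to0$ and $\mathrm{rot}(I_j)\to\mathrm{rot}(I)$. Hence $\mathrm{Cal}_1(g_j)\to\mathrm{Cal}_1(f)$. If $I$ and all $g_j$ fix $0$, the $I_j$ can be taken to fix $0$.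

*Proof.* We have $g_jf^{-1}-\mathrm{id}=(g_j-f)\circ f^{-1}\to0$ in $C^1$. Let $\kappa\in(0,1)$. For $j$ large Lemma 5 gives an isotopy $(g^r)$ from $\mathrm{id}$ to $g_jf^{-1}$, $\kappa$-close to $\mathrm{id}$, fixing $0$ in the last case. Let $I_j$ be $I$ followed by $(g^r\circ f)$. Then $\mathrm{Ang}_{I_j}(x,y)=\mathrm{Ang}_I(x,y)+\mathrm{Ang}_{(g^r)}(f(x),f(y))$, and the last term is at most $\kappa$ by Lemma 3, comparing with the constant isotopy. For $z\in\partial\mathbb D$, $|g^r(z)-z|\le\kappa$, so the boundary lifts of $I_j$ and $I$ differ by at most $\arcsin(\kappa)/2\pi\le\kappa$ turns. Let $\kappa\to0$ along a suitable choice depending on $j$, and use the continuity of $\mathrm{rot}$. $\square$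

**Proof of Theorem 2.** We verify (B) for $f$. Since $g_j(0)=0$, $f(0)=0$. Choose $I$ for $f$ fixing $0$, and isotopies $I_j$ for $g_j$ fixing $0$ by Lemma 11. Given $d$ and $\eta$, take $j$ large with $d_j\ge d$ and $\|g_j-f\|_{C^1}<\eta/2$. Then $g_j$ satisfies $(P_d)$, and Lemma 6, applied to $I_j$, and Lemma 1 give a smooth $f'$ fixing $0$, satisfying $(P_d)$, with $\|f'-f\|_{C^1}<\eta$. So (B) holds, and Proposition 10 gives $\mathrm{Cal}_1(f)=0$.

If the second statement fails for $\mathcal K$ and $\delta$, there are $g_j\in\mathcal K$, $j\ge2$, satisfying $(P_j)$ with $|\mathrm{Cal}_1(g_j)|\ge\delta$. A subsequence converges to some $f\in\mathcal K$, and $\mathrm{Cal}_1(f)=0$ by the first part. By Lemma 11, $\mathrm{Cal}_1(g_j)\to0$ along the subsequence, a contradiction. $\blacksquare$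

**Proof of Theorem 3.** **Step 1: a fixed point, moved to $0$.** This step reduces to maps fixing $0$. By Brouwer's plane translation theorem, a fixed-point-free orientation-preserving homeomorphism of the open disk has only wandering points. This is impossible for an area-preserving map of a disk of finite area. So $f$ has a fixed point $p$ in the open disk, and $\tau_pf\tau_p^{-1}$ (with $\rho_0\ge|p|$) fixes $0$. Its $\mathrm{Cal}_1$ is that of $f$. Indeed, conjugate the isotopy by $\tau_p$. As $\tau_p=\mathrm{id}$ near $\partial\mathbb D$, $\mathrm{rot}$ is unchanged. For a smooth isotopy the Hamiltonian becomes $H_t\circ\tau_p^{-1}$, with the same integral, so $\widetilde{\mathrm{Cal}}$ is unchanged by (1). For a $C^1$ isotopy, approximate it by smooth ones (Lemma 6); the conjugated isotopies are then approximated too, and Lemma 3 passes the equality to the limit. So we may assume $f(0)=0$.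

**Step 2: a dichotomy.** This step uses a theorem of Franks, Invent. Math. 108 (1992), 403–418: an area-preserving homeomorphism of the open or closed annulus, isotopic to the identity, with at least one periodic point has infinitely many interior periodic points. If $f$ has a periodic point in $\mathbb D$ other than $0$, the blow-up of $f$ at $0$ is an area-preserving homeomorphism of the closed annulus, isotopic to the identity, with a periodic point. So it has infinitely many interior periodic points, which are periodic points of $f$ in the open disk. If $f$ has no periodic point other than $0$, it is a $C^1$ irrational pseudo-rotation, and $\mathrm{Cal}_1(f)=0$ by Theorem 1, against the hypothesis. $\blacksquare$
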